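
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[lemma]{Remark}
\newtheorem*{conjecture}{Conjecture}

\title{Finitely presented monoids of linear growth\\ and decompositions into sandwiches}


\begin{abstract}
A sandwich in a monoid is a set $\{aw^nb : n\ge 1\}$; it is free if the elements $aw^nb$ are pairwise different. Every homogeneous finitely presented monoid of linear growth is a finite disjoint union of free sandwiches and a finite set, and it was conjectured that homogeneity is not needed. We disprove this. We construct a finitely presented monoid of linear growth, with a single relation that is not degree-preserving, which is not a finite union, disjoint or not, of free sandwiches and a finite set. A variant is not a finite disjoint union of sandwiches of any kind, and a further finitely presented monoid of linear growth has undecidable word problem. On the positive side, a finitely generated monoid has linear growth if and only if its elements have minimal-length representatives in finitely many families $uw^nv$; in particular it is then a finite union of sandwiches.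
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $S$ be a monoid with a finite generating set $X$. The \emph{length} of an element is the least length of a word over $X$ that represents it. The monoid has \emph{linear growth} if there is a constant $C$ such that for every $n\ge1$ at most $Cn$ elements have length at most $n$. Whether this holds does not depend on the choice of $X$. No infinite finitely generated monoid grows more slowly: if no element has length exactly $n$, then no element is longer than $n$, because a prefix of a shortest word is a shortest word.

The simplest infinite sets of linear growth are obtained by pumping one factor. For $w\in S$ let $\langle w\rangle=\{w,w^2,w^3,\dots\}$. A \emph{sandwich} in $S$ is a set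
\[
 a\langle w\rangle b=\{aw^nb : n\ge 1\},\qquad a,b,w\in S .
\]
It is \emph{free} if the elements $aw^nb$, $n\ge1$, are pairwise different. A singleton is a sandwich (take $w=1$). For example, in the monoid with zero $\langle x,y\mid xy=0,\ xx=0\rangle$ a nonzero word has the form $y^n$ or $y^nx$, so this monoid is the disjoint union of the free sandwiches $\langle y\rangle$ and $\langle y\rangle x$ and the finite set $\{0,1,x\}$.

We allow presentations of monoids with zero, in which a relation may have the form $u=0$ for a word $u$. Nothing is lost, since such a monoid is also finitely presented as an ordinary monoid: add a generator $z$, the relations $zg=gz=z$ for all generators $g$ (including $z$), and replace $u=0$ by $u=z$. A finitely presented monoid is \emph{homogeneous} if it has a finite presentation in which every relation either equates two words of the same length or has the form $u=0$ with $u$ a word. For homogeneous monoids the following is known: a homogeneous finitely presented monoid has linear growth if and only if it is a finite disjoint union of sandwiches, and these can then be chosen so that each is a singleton or free. Hence every homogeneous finitely presented monoid of linear growth is a finite disjoint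 union of free sandwiches and a finite set. The following conjecture, taken from \cite{Pi}, says that homogeneity can be dropped from the last statement.

\begin{conjecture}[\cite{Pi}]
Each finitely presented monoid of linear growth is a finite disjoint union of free sandwiches and a finite set.
\end{conjecture}

There is a good reason to believe this. In any finitely generated monoid of linear growth, all elements have shortest representatives in finitely many families $uw^nv$ (Theorem~\ref{thm:geodesic} below). So finitely many sandwiches cover the monoid, and the only obstacle is coincidences $uw^nv=u'w'^{\,n'}v'$. In a homogeneous monoid a nonzero element determines the length of the words representing it. There a coincidence of nonzero elements forces $|u|+n|w|+|v|=|u'|+n'|w'|+|v'|$, a single linear equation between the exponents. Without homogeneity a relation such as $px^6=y^{35}p$ can link an exponent $6k$ to the exponent $35k$, and iterating such links makes equality depend on the multiplicative structure of the exponent. That is where the conjecture breaks down.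

\subsection*{Results}

\begin{theorem}\label{thm:free}
The monoid with zero $S_1$ defined in Section~\ref{sec:monoids} by the relations \textup{(R1)--(R4)}, \textup{(Z1)--(Z3)}, of which only \textup{(R1)} is not degree-preserving, is a finitely presented monoid of linear growth, and it is not a union of finitely many free sandwiches and a finite set, even if overlaps are permitted. In particular the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:disjoint}
There is a finitely presented monoid of linear growth that is not a finite disjoint union of sandwiches, free or not.
\end{theorem}

So without homogeneity linear growth does not imply the first decomposition in the known result either.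

\begin{theorem}\label{thm:undecidable}
There is a finitely presented monoid $M$ of linear growth with undecidable word problem. Consequently there is no recursively enumerable set of words containing exactly one representative of each element of $M$. In particular $M$ is not a finite disjoint union of free sandwiches and a finite set.
\end{theorem}

\begin{theorem}\label{thm:geodesic}
Let $S$ be a monoid with finite generating set $X$. The following are equivalent:
\begin{enumerate}
\item[\textup{(1)}] $S$ has linear growth;
\item[\textup{(2)}] there are finitely many triples $(u,w,v)$ of words over $X$ such that every element of $S$ is represented by a word of minimal length of the form $uw^nv$, with $(u,w,v)$ one of the triples and $n\ge0$.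
\end{enumerate}
More precisely, if $C$ is a positive integer such that for every $n\ge1$ at most $Cn$ elements have length at most $n$, then every element of length at least $14C$ has a minimal-length representative $uw^nv$ with $|u|,|w|\le 2C$ and $|v|\le 4C$.

Consequently every finitely generated monoid of linear growth is a finite union of sandwiches.
\end{theorem}

By Theorems~\ref{thm:free} and~\ref{thm:disjoint} one cannot in general require the sandwiches in the last statement to be free or singletons, nor require them to be disjoint, even for finitely presented monoids.

\subsection*{The idea}

In $S_1$ there are elements $t_N$, $N\ge0$, which together with the relations behave like a register containing $N$: as long as $6$ divides $N$, the register may be multiplied by $35/6$ without changing the element, and as long as $35$ divides $N$, by $6/35$. When no further division by $6$ is possible, a test is applied: if exactly one of $2,3$ divides the remaining number, the element is zero. The primes $5,7$ are tested in the same way at the other end. The outcome is that, for $N\ge1$, we have $t_N\ne0$ if and only if $v_2(N)=v_3(N)$ and $v_5(N)=v_7(N)$, where $v_q$ is the $q$-adic valuation. The elements $t_{6^c}$, $c\ge0$,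 are nonzero and pairwise different, and $t_N=t_{6^c}$ only for the numbers $N=6^i35^k$ with $i+k=c$.

A sandwich that contains infinitely many of the $t_{6^c}$ consists, along a residue class of exponents, of elements $t_N$ with $N$ running through an arithmetic progression. If $d$ is the difference of this progression, then it contains a number $6^i35^k$ with $i\ge d$ or $k\ge d$. If, say, $i\ge d$, then one can add multiples of $d$ to this number that raise its valuation at $2$ and keep its valuation at $3$. In this way one reaches infinitely many members $N'$ of the progression with $t_{N'}=0$. So no such sandwich is free. All the $t_N$ with $N\ge1$ do form one sandwich, but it takes the value $0$ infinitely often; the point is that no other choice does better.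

Replacing the map $6k\mapsto 35k$ by the transition map of a counter machine gives Theorem~\ref{thm:undecidable}. Theorem~\ref{thm:geodesic} is independent of the other results; its proof is a periodicity argument for words.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $X^*$ is the set of words over $X$, including the empty word.

\section{Equality in monoids with zero}

Let $X$ be a finite alphabet, let $\mathcal E$ be a finite set of equations between words over $X$, and let $\mathcal Z\subset X^*$ be finite and nonempty. The monoid with zero defined by $\mathcal E$ and by $u=0$ $(u\in\mathcal Z)$ is the quotient of $X^*\cup\{0\}$ by the smallest congruence containing these relations. As $\mathcal Z$ is nonempty, $0$ is a product of letters, so $X$ generates this monoid. Let $\approx$ be the congruence on $X^*$ generated by $\mathcal E$ alone. Thus $u\approx v$ if and only if $v$ is obtained from $u$ by finitely many \emph{elementary steps}, each of which replaces a factor equal to one side of an equation by the other side.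

\begin{lemma}\label{lem:equality}
Let $I$ be the set of words $u$ such that $u\approx v$ for some word $v$ with a factor in $\mathcal Z$. A word represents $0$ if and only if it lies in $I$. Two words that do not represent $0$ represent the same element if and only if they are $\approx$-equivalent.
\end{lemma}

\begin{proof}
The set $I$ is an ideal of $X^*$ and a union of $\approx$-classes. Hence ``$u\approx v$, or both $u,v\in I\cup\{0\}$'' defines a congruence on $X^*\cup\{0\}$. It contains all defining relations. Conversely, every congruence that contains them contains $\approx$, identifies every word having a factor in $\mathcal Z$ with $0$, and therefore identifies every word in $I$ with $0$. So this is the defining congruence.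
\end{proof}

In our monoids most products of two generators are zero. Suppose that a set of \emph{admissible} pairs of letters is given and that $\mathcal Z$ contains all two-letter words $uv$ for which the pair is not admissible. Call a word \emph{allowed} if any two consecutive letters of it form an admissible pair. A letter $u$ is an admissible predecessor of $v$, and $v$ an admissible successor of $u$, if $uv$ is admissible.

\begin{lemma}\label{lem:allowed}
Suppose that for every equation in $\mathcal E$ both sides are nonempty and allowed, their first letters have the same admissible predecessors, and their last letters have the same admissible successors. Then an elementary step takes allowed words to allowed words and non-allowed words to non-allowed words. Consequently a non-allowed word is $0$, and an allowed word is $0$ if and only if it is $\approx$-equivalent to an allowed word that has an allowed element of $\mathcal Z$ as a factor.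
\end{lemma}

\begin{proof}
Consider a step that replaces one side of an equation by the other. Pairs of consecutive letters inside the replaced factor are admissible before and after. Pairs outside it do not change. The pair at the left end of the factor is admissible before the step if and only if it is so afterwards, by the assumption on first letters; likewise at the right end. This proves the first statement. The second follows with Lemma~\ref{lem:equality}, since all factors of an allowed word are allowed.
\end{proof}

\section{The monoids $S_m$}\label{sec:monoids}

We define a monoid $S_m$ for every $m\ge1$. Theorem~\ref{thm:free} concerns $S_1$. The monoid $S_2$, which has two letters $a_1,a_2$ in the role of one, will prove Theorem~\ref{thm:disjoint}.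

\subsection{The mechanism}

The letters $a_1,\dots,a_m$ mark the left end of a word and $b$ marks the right end. The letters $x$ and $y$ carry the exponent, and $p$, $r$ are two \emph{heads} that travel between the ends. For $1\le\lambda\le m$ consider the equations
\begin{align*}
\text{(R1)}\quad & p\,x^6=y^{35}\,p, & \text{(R2)}\quad & r\,x=y\,r, \\
\text{(R3)}\quad & a_\lambda\, p=a_\lambda\, r, & \text{(R4)}\quad & p\,b=r\,b .
\end{align*}
Fix $\lambda$, write $a=a_\lambda$, and let $t_N$ be the element represented by $a\,r\,x^N b$. The head $p$ turns six letters $x$ into $35$ letters $y$ as it moves to the right; the head $r$, moving to the left, turns the letters $y$ back into letters $x$, one for one; the heads can be exchanged only at an end. So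
\begin{equation}\label{eq:multiply}
a\,r\,x^{6k}b= a\,p\,x^{6k}b= a\,y^{35k}p\,b= a\,y^{35k}r\,b= a\,r\,x^{35k}b ,
\end{equation}
that is, $t_{6k}=t_{35k}$.

If $6$ does not divide $N$, say $N=6k+s$ with $1\le s\le5$, then $a\,p\,x^Nb=a\,y^{35k}p\,x^s b$, and the head $p$ cannot reach $b$. It is stuck in front of $s=N\bmod 6$ letters. Here we can test $N$. We set
\[
\text{(Z1)}\quad p\,x^s\,b=0\quad\text{for } s\in\{2,3,4\},
\]
which kills $t_N$ if exactly one of $2,3$ divides $N$. Used from right to left, (R1) performs division by $35$: if $N=35k+s$ with $1\le s\le34$, then $t_N=a\,y^N r\,b=a\,y^{N}p\,b=a\,y^{s}p\,x^{6k}b$. Let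
\[
D=\{5,7,10,14,15,20,21,25,28,30\}
\]
be the set of $s$, $1\le s\le 34$, divisible by exactly one of $5,7$. We set
\[
\text{(Z2)}\quad a_\lambda\,y^s\,p=0\quad\text{for } s\in D,\ 1\le\lambda\le m .
\]

For example, $t_7=a\,y^7p\,b=0$ by (Z2), and
\[
t_{12}=t_{70}=a\,p\,x^{70}b=a\,y^{385}p\,x^4b=0
\]
by (Z1): after one division by $6$, the number $12=2^2\cdot3$ has become $70$, which is divisible by $2$ but not by $3$. On the other hand $t_{36}=t_{210}=t_{1225}$, and none of $36,210,1225$ is caught by a test: each is divisible by both or neither of $2,3$, and by both or neither of $5,7$. In general, dividing by $6$ as often as possible compares $v_2(N)$ with $v_3(N)$. This is why two primes are used at each end. With a single prime, division would always end at a number prime to it, and the end would carry no information.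

\subsection{The presentation and its growth}

Let $S_m$ be the monoid with zero generated by $a_1,\dots,a_m,b,x,y,p,r$ with the relations (R1)--(R4), (Z1), (Z2) and
\[
\text{(Z3)}\quad uv=0\ \text{ for all pairs of letters except } a_\lambda y,\ a_\lambda p,\ a_\lambda r,\ yy,\ yp,\ yr,\ px,\ pb,\ rx,\ rb,\ xx,\ xb .
\]
The exceptions are the admissible pairs. From the list one reads off that the allowed words are exactly
\[
\mathbf a\,y^i,\qquad x^jb^\delta,\qquad \mathbf a\,y^i\,h\,x^jb^\delta ,
\]
where $\mathbf a$ is empty or one of the letters $a_\lambda$, and $\delta\in\{0,1\}$, $i,j\ge0$, $h\in\{p,r\}$. The admissible predecessors of each of $y,p,r$ are $a_1,\dots,a_m,y$, and the admissible successors of each of $x,p,r$ are $x,b$. Both sides of (R1)--(R4) are allowed. They begin either with the same letter or with letters from $\{y,p,r\}$, and they end either with the same letter or with letters from $\{x,p,r\}$. So Lemma~\ref{lem:allowed} applies.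

\begin{lemma}\label{lem:growth}
$S_m$ has linear growth.
\end{lemma}

\begin{proof}
Consider the elements represented by words of length at most $n$, where $n\ge1$. Non-allowed words give $0$. Words without a head give at most $(m+1)(n+1)+2(n+1)$ elements. By (R2), a word $\mathbf a y^i r x^jb^\delta$ equals $\mathbf a r x^{i+j}b^\delta$, which has the same length; this gives at most $2(m+1)(n+1)$ elements. By (R1), used in the direction $y^{35}p\to px^6$, which shortens words, every $\mathbf a y^i p x^jb^\delta$ equals such a word with $i<35$ that is not longer; this gives at most $70(m+1)(n+1)$ elements. Altogether there are at most $1+(73m+75)(n+1)\le(146m+151)n$ elements.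
\end{proof}

\subsection{The classes of the words $a\,r\,x^Nb$}

We now determine when $t_N=t_M$ and when $t_N=0$. Keep $\lambda$ fixed and write $a=a_\lambda$ and
\[
[i,h,j]:=a\,y^i\,h\,x^j\,b\qquad(i,j\ge0,\ h\in\{p,r\}).
\]
We call these words \emph{full}. Applying one of (R1)--(R4) to a full word gives a full word with the same first letter, and the only elementary steps are
\begin{align*}
\text{(S1)}\quad & [i,p,j+6]\leftrightarrow[i+35,p,j], & \text{(S2)}\quad & [i,r,j+1]\leftrightarrow[i+1,r,j],\\
\text{(S3)}\quad & [0,p,j]\leftrightarrow[0,r,j], & \text{(S4)}\quad & [i,p,0]\leftrightarrow[i,r,0].
\end{align*}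
So the $\approx$-class of a full word is its connected component in the graph with these steps as edges. Using only (S1) and (S2), the full words split into the following pieces. For $N\ge0$ there is
\[
L_N=\{[i,r,j] : i+j=N\},
\]
which is connected by (S2). For $0\le s<35$, $0\le t<6$, $k\ge0$ there is the \emph{$p$-line}
\begin{equation}\label{eq:line}
\{\,[\,s+35u,\ p,\ t+6(k-u)\,] : 0\le u\le k\,\},
\end{equation}
connected by (S1). It remains to see how (S3) and (S4) join the pieces; this is where divisibility enters. Let $\sim$ be the equivalence relation on $\mathbb N$ generated by $6k\sim 35k$ for all $k\in\mathbb N$. Figure~\ref{fig:classes} shows two examples of the classes described in the next lemma.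

\begin{lemma}\label{lem:classes}
We have $[0,r,N]\approx[0,r,M]$ if and only if $N\sim M$. The $\approx$-class of $[0,r,N]$ consists of the words in $L_M$, in the $p$-line through $[0,p,M]$ and in the $p$-line through $[M,p,0]$, for all $M\sim N$. In particular, if $[i,p,j]$ lies in this class, then $35\mid i$ or $6\mid j$.
\end{lemma}

\begin{proof}
The line \eqref{eq:line} contains a word with $i=0$ if and only if $s=0$. This word is then $[0,p,6k+t]$, and (S3) joins it to $L_{6k+t}$. The line contains a word with $j=0$ if and only if $t=0$. This word is then $[35k+s,p,0]$, and (S4) joins it to $L_{35k+s}$. There are no other connections between pieces. So a $p$-line is joined to at most two of the sets $L_N$ and, when $s=t=0$, it joins $L_{6k}$ to $L_{35k}$; every $k$ occurs. Hence $L_N$ and $L_M$ lie in the same component if and only if $N\sim M$, and the component also contains exactly the $p$-lines joined to one of these sets. These lines have $s=0$ or $t=0$, which gives the last statement.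
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[box/.style={draw,rounded corners,inner sep=4pt}]
\node (l1) at (0,0) {$[1,p,6]$};
\node[box] (A1) at (2.8,0) {$L_{36}$};
\node[box] (B1) at (5.6,0) {$L_{210}$};
\node[box] (C1) at (8.4,0) {$L_{1225}$};
\node (r1) at (11.6,0) {$[7140,p,1]$};
\draw (l1)--(A1)--(B1)--(C1)--(r1);
\node (l2) at (0,-1.2) {$[12,p,0]$};
\node[box] (A2) at (2.8,-1.2) {$L_{12}$};
\node[box] (B2) at (5.6,-1.2) {$L_{70}$};
\node (r2) at (9.2,-1.2) {$[385,p,4]=0$ by (Z1)};
\draw (l2)--(A2)--(B2)--(r2);
\end{tikzpicture}
\caption{The $\approx$-classes of $a\,r\,x^{36}b$ (top) and $a\,r\,x^{12}b$ (bottom), where $[i,h,j]=a\,y^i h\,x^j b$. A box $L_N$ stands for all words $[i,r,j]$ with $i+j=N$. Every segment stands for a $p$-line. A segment between boxes joins some $L_{6k}$ to $L_{35k}$. At either end of a class the $p$-line comes to a dead end in the word shown, whose exponent $i<35$ (left) or $j<6$ (right) is tested by (Z2) or (Z1).}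
\label{fig:classes}
\end{figure}

\begin{lemma}\label{lem:zeros}
We have $t_N=0$ if and only if there is $M\sim N$ such that exactly one of $2,3$ divides $M$ or exactly one of $5,7$ divides $M$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:allowed}, $t_N=0$ if and only if the class described in Lemma~\ref{lem:classes} contains a word with a factor from (Z1) or (Z2). A full word has a factor from (Z1) if and only if $h=p$ and $j\in\{2,3,4\}$, and a factor from (Z2) if and only if $h=p$ and $i\in D$. Words in $L_M$ have neither.

On the $p$-line through $[0,p,M]$ the values of $j$ are congruent modulo $6$, and the smallest is $M\bmod 6$. So the line contains a word with $j\in\{2,3,4\}$ if and only if $M\bmod6\in\{2,3,4\}$, that is, exactly one of $2,3$ divides $M$. It contains no word with $i\in D$, since $35\mid i$ on this line and $D$ contains no multiple of $35$.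

On the $p$-line through $[M,p,0]$ the values of $i$ are congruent modulo $35$, and the smallest is $M\bmod 35$. Since all elements of $D$ are less than $35$, the line contains a word with $i\in D$ if and only if $M\bmod35\in D$, that is, exactly one of $5,7$ divides $M$. It contains no word with $j\in\{2,3,4\}$, since $6\mid j$ on this line.
\end{proof}

\begin{lemma}\label{lem:valuations}
\begin{enumerate}
\item[\textup{(a)}] For $N\ge1$ we have $t_N\ne0$ if and only if $v_2(N)=v_3(N)$ and $v_5(N)=v_7(N)$.
\item[\textup{(b)}] For $c\ge0$ and $N\ge 0$ we have $t_N=t_{6^c}$ if and only if $N=6^i35^k$ with $i,k\ge 0$ and $i+k=c$. In particular the elements $t_{6^c}$, $c\ge0$, are nonzero and pairwise different.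
\end{enumerate}
\end{lemma}

\begin{proof}
Let $N\ge1$ have the valuations $i,j,k,l$ at $2,3,5,7$. A generating step of $\sim$ multiplies a number by $35/6$ if $6$ divides it, or by $6/35$ if $35$ divides it. Since $N(35/6)^z$ has the valuations $i-z,\ j-z,\ k+z,\ l+z$, the $\sim$-class of $N$ is
\[
\{\,N(35/6)^z : -\min(k,l)\le z\le\min(i,j)\,\}.
\]

(a) If $i=j$ and $k=l$, then every member of the class is divisible by both or neither of $2,3$ and by both or neither of $5,7$, so $t_N\ne0$ by Lemma~\ref{lem:zeros}. If $i\ne j$, take $z=\min(i,j)$: exactly one of $2,3$ divides $N(35/6)^z$, so $t_N=0$. If $k\ne l$, take $z=-\min(k,l)$: exactly one of $5,7$ divides $N(35/6)^z$, so $t_N=0$.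

(b) By (a), $t_{6^c}\neq0$. So $t_N=t_{6^c}$ if and only if the representing words are $\approx$-equivalent (Lemma~\ref{lem:equality}; if $t_N=0$, neither statement holds), that is, $N\sim 6^c$ (Lemma~\ref{lem:classes}). The $\sim$-class of $6^c$ is $\{6^{c-z}35^z : 0\le z\le c\}$. It contains no $6^{c'}$ with $c'\ne c$.
\end{proof}

\section{Sandwiches that contain infinitely many $t_{6^c}$}

We keep $\lambda$ and $a=a_\lambda$ fixed; the elements $t_N$ are formed with this letter. The arithmetic reason why no free sandwich can contain infinitely many of the elements $t_{6^c}$ is the following.

\begin{lemma}\label{lem:progression}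
Let $d\ge1$ and let $N=6^i35^k$ with $i,k\ge0$ and $i+k\ge 2d$. Then there are infinitely many $N'>N$ with $N'\equiv N\pmod d$ and $t_{N'}=0$.
\end{lemma}

\begin{proof}
Either $i\ge d$ or $k\ge d$. Put $(q,q',e)=(2,3,i)$ in the first case and $(q,q',e)=(5,7,k)$ in the second. Then $v_q(N)=v_{q'}(N)=e\ge d>v_q(d)$, the last inequality because $v<q^{v}\le d$ for $v=v_q(d)$. We change $N$ so that the valuation at $q$ grows while the one at $q'$ stays. Write $N=q^eu$ and $d=q^{v_q(d)}d'$ with $q\nmid u$, $q\nmid d'$. Since $q'^{\,e+1}d'$ is prime to $q$, there are infinitely many $f\ge1$ with
\[
u+q'^{\,e+1}d'f\equiv0\pmod q .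
\]
For each of them put $N'=N+q^eq'^{\,e+1}d'f$. Then $d\mid q^ed'\mid N'-N$. Moreover $v_q(N')\ge e+1$ by the choice of $f$, while $v_{q'}(N')=e$. By Lemma~\ref{lem:valuations}(a), $t_{N'}=0$.
\end{proof}

\begin{proposition}\label{prop:sandwich}
Let $\alpha\langle w\rangle\beta$ be a sandwich in $S_m$ that contains $t_{6^c}$ for infinitely many $c$. Then every word representing $\alpha$ begins with the letter $a_\lambda$, and $\alpha w^n\beta=0$ for infinitely many $n$.
\end{proposition}

\begin{proof}
\emph{The shape of the words.} None of $\alpha,w,\beta$ is $0$. Let $A,W,B$ be arbitrary words representing $\alpha,w,\beta$, and put $g_n=\alpha w^n\beta$, the element represented by $AW^nB$. Since the $t_{6^c}$ are pairwise different, $g_n\in\{t_{6^c}:c\ge0\}$ for infinitely many $n$, and $W$ is nonempty. For each such $n$ the word $AW^nB$ is $\approx$-equivalent to some $[0,r,6^c]$ by Lemma~\ref{lem:equality}, hence by Lemma~\ref{lem:classes} it is itself a full word $a\,y^i h\,x^jb$. Take such an $n\ge2$. In a full word the letter $a$, the letter $b$ and the head occur exactly once each, and no other letters than these, $x$ and $y$ occur. So $W$ is a word in $x$ and $y$. Since the head separates the letters $y$ from the letters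 $x$, we have $W=y^\kappa$ or $W=x^\kappa$ with $\kappa\ge1$. In particular the initial letter $a=a_\lambda$ of $AW^nB$ belongs to $A$, which proves the first assertion.

If $W=y^\kappa$, then $A=a\,y^{i'}$ and $B=y^{i''}h\,x^{j}b$ for some $i',i'',j\ge0$. If $W=x^\kappa$, then $A=a\,y^{i}h\,x^{j'}$ and $B=x^{j''}b$ for some $i,j',j''\ge0$. In the rest of the proof $[i,h,j]$ also denotes the element represented by this word. So there are $h,i_0,j_0$ with
\begin{equation}\label{eq:shape}
g_n=[\,i_0+\kappa n,\,h,\,j_0\,]\ \text{ for all } n\ge1
\qquad\text{or}\qquad
g_n=[\,i_0,\,h,\,j_0+\kappa n\,]\ \text{ for all } n\ge1 .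
\end{equation}

\emph{Reduction to a progression.} We want to write $g_n$ as $t_N$ with $N$ a polynomial of degree one in $n$. For $h=p$ this requires divisibility conditions, so we make the residues of the exponents modulo $35$ and $6$ constant. Choose $n_0\in\{1,\dots,210\}$ such that the elements $g_n$ with $n=n_0+210z$, $z\ge0$, include $t_{6^c}$ for infinitely many $c$. For these $n$ write $g_n=[i,h,j]$ as in \eqref{eq:shape}. One of $i,j$ is constant, the other is an arithmetic progression in $z$ with difference $210\kappa$, and $i\bmod 35$ and $j\bmod 6$ are constant.

If $h=r$, then $g_n=t_{i+j}$ by (S2). Let $h=p$. Some $g_n$ in the subsequence equals some $t_{6^c}$, so Lemma~\ref{lem:classes} gives $6\mid j$ or $35\mid i$ for this $n$, and hence the same divisibility holds for all $n$ in the subsequence. If $6\mid j$, then by (S1), (S4), (S2)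
\[
g_n=[\,i+35j/6,\,p,\,0\,]=[\,i+35j/6,\,r,\,0\,]=t_{i+35j/6}.
\]
If $35\mid i$, then by (S1), (S3)
\[
g_n=[\,0,\,p,\,j+6i/35\,]=[\,0,\,r,\,j+6i/35\,]=t_{j+6i/35}.
\]
In every case the index is a nonnegative integer that increases by a constant positive amount when $z$ increases by $1$: there are $c_0\ge0$ and $d\ge1$ such that
\[
g_{n_0+210z}=t_{c_0+dz}\qquad\text{for all } z\ge0 .
\]

\emph{Conclusion.} Choose $z$ and $c\ge 2d$ with $t_{c_0+dz}=t_{6^c}$, and put $N=c_0+dz$. By Lemma~\ref{lem:valuations}(b), $N=6^i35^k$ with $i+k=c\ge2d$. The infinitely many $N'$ provided by Lemma~\ref{lem:progression} have the form $c_0+dz'$ with $z'>z$. So $g_{n_0+210z'}=0$ for infinitely many $z'$.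
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
$S_1$ has linear growth by Lemma~\ref{lem:growth}. Suppose that it is a union of finitely many free sandwiches and a finite set. Since the elements $t_{6^c}$ are pairwise different, one of the free sandwiches contains infinitely many of them. By Proposition~\ref{prop:sandwich} it takes the value $0$ for infinitely many exponents, so it is not free, a contradiction.
\end{proof}

In $S_1$ every sandwich containing infinitely many $t_{6^c}$ contains $0$. This does not exclude a disjoint decomposition, in which one sandwich may contain $0$. With two left markers we obtain two families that compete for $0$.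

\begin{proof}[Proof of Theorem~\ref{thm:disjoint}]
Consider $S_2$, which has linear growth by Lemma~\ref{lem:growth}, and for $\lambda=1,2$ let $t_{\lambda,N}$ be the element represented by $a_\lambda r x^Nb$. Suppose that $S_2$ is a finite disjoint union of sandwiches. For each $\lambda$ the elements $t_{\lambda,6^c}$ are pairwise different, so some member $E_\lambda$ of the decomposition contains infinitely many of them. By Proposition~\ref{prop:sandwich}, $0\in E_1\cap E_2$. Hence $E_1=E_2=\alpha\langle w\rangle\beta$ for some $\alpha,w,\beta$. By Proposition~\ref{prop:sandwich}, applied to this sandwich with $\lambda=1$ and with $\lambda=2$, every word representing $\alpha$ begins both with $a_1$ and with $a_2$, a contradiction.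
\end{proof}

\begin{remark}
Each ingredient matters for Proposition~\ref{prop:sandwich}. With $px^6=yp$ in place of (R1) one would have $t_{6k}=t_k$ for all $k$, as in \eqref{eq:multiply}, and all $t_{6^c}$ would coincide.

Suppose we omit (Z2). The classes in Lemma~\ref{lem:classes} do not change, and the proof of Lemma~\ref{lem:zeros} shows that $t_N=0$ only if some $M\sim N$ is divisible by exactly one of $2,3$. For $N$ prime to $6$, every member $N(6/35)^z$ of the $\sim$-class has $v_2=v_3=z$. So $t_N\ne0$, and different $N$ prime to $6$ are inequivalent. Hence $a\,r\,x^5\langle x^6\rangle b$ is a free sandwich, and it contains $t_{35^c}=t_{6^c}$ for every odd $c$, since $35^c\equiv5\pmod 6$.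

If (Z1) is omitted instead, then in the same way $a\,r\,x\langle x^{35}\rangle b$ is a free sandwich. It contains $t_{6^c}$ for every even $c\ge2$, since $36\equiv1\pmod{35}$.
\end{remark}

\section{An undecidable word problem}

In $S_m$ the heads implement the partial map $6k\mapsto35k$. The same device implements any map of the form $6k+s\mapsto Ak+B$ with constants $A\ge1$, $B\ge0$ depending on the residue $s$, together with a finite set of states. Such maps simulate counter machines.

\begin{proof}[Proof of Theorem~\ref{thm:undecidable}]
\emph{The machine.} By Minsky \cite{Mi1}, \cite[Ch.~14]{Mi2} there is a two-counter machine with the following data. It has a finite set $Q$ of states, with an initial state $q_0$ and a halting state $q_\ast$. Each state $q\neq q_\ast$ carries one instruction, of the form ``add $1$ to counter $c$, go to $q'$'' or ``if counter $c$ is positive, subtract $1$ from it and go to $q'$, else go to $q''$''. The set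
\[
H=\{k\in\mathbb N : \text{started in state } q_0 \text{ with counters } (k,0)\text{, the machine reaches } q_\ast\}
\]
is not recursive.

We encode the counters $(i,j)$ by the number $2^i3^j$. Let $\pi\in\{2,3\}$ be the prime that belongs to the counter $c$ of an instruction. Define a partial map $G$ on $Q\times\mathbb N$, undefined exactly when $q=q_\ast$, as follows. For an addition instruction, $G(q,n)=(q',\pi n)$. For a subtraction instruction, $G(q,n)=(q',n/\pi)$ if $\pi\mid n$, and $G(q,n)=(q'',n)$ otherwise. On encoded counters $G$ performs one step of the machine. For $q\ne q_\ast$ and $0\le s\le5$,
\[
G(q,6k+s)=\bigl(\tau(q,s),\ A_{q,s}k+B_{q,s}\bigr)\qquad(k\ge0)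
\]
with $\tau(q,s)\in Q$ and constants $A_{q,s},B_{q,s}$ that depend only on $(q,s)$. For addition, $(A,B)=(6\pi,\pi s)$. For subtraction, $(A,B)=(6/\pi,s/\pi)$ if $\pi\mid s$, and $(A,B)=(6,s)$ otherwise. So $A_{q,s}\in\{2,3,6,12,18\}$ and $B_{q,s}\in\mathbb N$.

\emph{The monoid.} Let $M$ be the monoid with zero generated by $a,b,x,y$ and the heads $r_q$ $(q\in Q)$ and $p_{q,s}$ $(q\in Q\setminus\{q_\ast\},\ 0\le s\le5)$, with the relations
\begin{gather*}
r_q\,x=y\,r_q\quad(q\in Q),\qquad a\,r_{q_\ast}=0,\\
a\,r_q=a\,p_{q,s},\qquad p_{q,s}\,x^6=y^{A_{q,s}}p_{q,s},\qquad p_{q,s}\,x^s\,b=y^{B_{q,s}}\,r_{\tau(q,s)}\,b\qquad(q\ne q_\ast,\ 0\le s\le5),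
\end{gather*}
and $uv=0$ for all pairs of generators other than
\[
ay,\quad ah,\quad yy,\quad yh,\quad hx,\quad hb,\quad xx,\quad xb\qquad(h\text{ a head}).
\]
The head $p_{q,s}$ carries out one step of the machine from state $q$ under the guess that the current number is congruent to $s$ modulo $6$. A head with a wrong guess gets stuck, and this time being stuck has no effect.

The allowed words are $a^\varepsilon y^i$, $x^jb^\delta$ and $a^\varepsilon y^i h x^jb^\delta$ with $\varepsilon,\delta\in\{0,1\}$, $i,j\ge0$ and $h$ a head. The letter $y$ and all heads have the admissible predecessors $a,y$. The letter $x$ and all heads have the admissible successors $x,b$. Both sides of each equation are allowed. They begin with the same letter or with letters from $\{y\}\cup\{\text{heads}\}$, and they end with the same letter or with letters from $\{x\}\cup\{\text{heads}\}$. So Lemma~\ref{lem:allowed} applies.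

\emph{Growth.} Of the words of length at most $n$, those that are not allowed give $0$, and the allowed words without a head give $O(n)$ elements. We have $a^\varepsilon y^ir_qx^jb^\delta=a^\varepsilon r_qx^{i+j}b^\delta$. For a head $p_{q,s}$ with $A_{q,s}\ge6$ use $y^{A_{q,s}}p_{q,s}\to p_{q,s}x^6$ to reach $i<A_{q,s}\le18$. For $A_{q,s}<6$ use $p_{q,s}x^6\to y^{A_{q,s}}p_{q,s}$ to reach $j<6$. Lengths never increase, and there are finitely many heads, so $O(n)$ elements have length at most $n$.

\emph{Classes.} The elementary steps between full words $[i,h,j]=a\,y^ih\,x^jb$ are
\begin{gather*}
[i,r_q,j+1]\leftrightarrow[i+1,r_q,j],\qquad [0,r_q,j]\leftrightarrow[0,p_{q,s},j],\\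
[i,p_{q,s},j+6]\leftrightarrow[i+A_{q,s},p_{q,s},j],\qquad [i,p_{q,s},s]\leftrightarrow[i+B_{q,s},r_{\tau(q,s)},0].
\end{gather*}
The steps of the first and third kinds divide the full words into the connected pieces $L_{q,N}=\{[i,r_q,j]:i+j=N\}$ and the lines
\[
\{\,[\,i_0+A_{q,s}u,\ p_{q,s},\ j_0+6(k-u)\,] : 0\le u\le k\,\},\qquad 0\le i_0<A_{q,s},\ 0\le j_0<6,\ k\ge0 .
\]
Such a line contains a word with $i=0$ if and only if $i_0=0$. This word is $[0,p_{q,s},6k+j_0]$ and is joined to $L_{q,6k+j_0}$. Since $s\le 5$, the line contains a word with $j=s$ if and only if $j_0=s$. This word is $[i_0+A_{q,s}k,p_{q,s},s]$ and is joined to $L_{\tau(q,s),\,i_0+A_{q,s}k+B_{q,s}}$. There are no other connections. So a line has both kinds of connections exactly when $i_0=0$ and $j_0=s$, and then it joins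
\[
L_{q,\,6k+s}\quad\text{to}\quad L_{\tau(q,s),\,A_{q,s}k+B_{q,s}}=L_{G(q,6k+s)} .
\]
All other lines are joined to at most one of the sets $L$. Every pair $(q,n)$ with $q\ne q_\ast$ is $(q,6k+s)$ for exactly one line of the first type. Hence $[0,r_q,N]\approx[0,r_{q'},N']$ if and only if $(q,N)$ and $(q',N')$ lie in the same component of the undirected graph $\Gamma$ on $Q\times\mathbb N$ with edges $v - G(v)$.

\emph{Zeros and halting.} The only full words with a factor from a zero relation are the words $[0,r_{q_\ast},N']$. So $a\,r_qx^Nb=0$ in $M$ if and only if $(q,N)$ lies in the component of $\Gamma$ of some $(q_\ast,N')$. For given $N'$, this holds if and only if iterating $G$ from $(q,N)$ leads to $(q_\ast,N')$. Indeed, let $V$ be the set of vertices whose forward orbit reaches $(q_\ast,N')$; it contains $(q_\ast,N')$ and lies in its component. If $G(v)\in V$, then $v\in V$. If $v\in V$ and $G(v)$ is defined, then $v\ne(q_\ast,N')$, so the orbit of $v$ reaches $(q_\ast,N')$ through $G(v)$, and $G(v)\in V$. So $V$ is closed under passing along edges in both directions, and it is the whole component. Applied to $(q_0,2^k)$, which encodes the start with counters $(k,0)$, this gives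
\[
a\,r_{q_0}x^{2^k}b=0\ \text{ in } M\quad\Longleftrightarrow\quad k\in H .
\]
Since $0$ is represented by the word $ba$, an algorithm for the word problem in $M$ would decide membership in $H$. So the word problem is undecidable.

\emph{Normal forms.} Every element of $M$ is represented by a word, and the set of pairs of words equal in $M$ is recursively enumerable, because $M$ is finitely presented. Suppose that $T$ is a recursively enumerable set of words containing exactly one representative of each element. Given words $u,v$, enumerate $T$ and the equalities that hold in $M$ until words $u',v'\in T$ with $u=u'$ and $v=v'$ in $M$ are found. Then $u=v$ in $M$ if and only if $u'$ and $v'$ are the same word, so the word problem would be decidable. Finally, if $M$ were a disjoint union of finitely many free sandwiches $\alpha_\nu\langle w_\nu\rangle\beta_\nu$ and a finite set, choose words $A_\nu,W_\nu,B_\nu$ representing $\alpha_\nu,w_\nu,\beta_\nu$. Then the words $A_\nu W_\nu^nB_\nu$ with $n\ge1$, together with one word for each element of the finite set, would form such a set $T$.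
\end{proof}

\section{Minimal-length representatives}

We prove Theorem~\ref{thm:geodesic}. Only the implication from linear growth to families $uw^nv$ requires work. The idea is that linear growth produces a length $N$ for which only a few, say $K$, words of length $N$ occur as factors of chosen minimal representatives. So among any $K+1$ consecutive factors of length $N$ two coincide, and the representative is locally periodic with a period of at most $K$. For instance, if $K=1$, then any two neighboring factors of length $N$ coincide, and every representative of length greater than $N$ is a power of one letter. For larger $K$ the local periods may differ from place to place, and they have to be glued.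

Consider a word $x_1\cdots x_\ell$ and an interval $J$ of positions. We say that $J$ has period $g\ge1$ if $x_t=x_{t+g}$ whenever $t,t+g\in J$. Then positions of $J$ that are congruent modulo $g$ carry the same letter. The first lemma is a weak form of the Fine--Wilf theorem \cite{FW}.

\begin{lemma}\label{lem:finewilf}
If an interval of at least $g+d$ positions has periods $g$ and $d$, then it has period $\gcd(g,d)$.
\end{lemma}

\begin{proof}
We use induction on $g+d$. The case $g=d$ is trivial, so let $g>d$. We show that $g-d$ is a period; since the length is at least $(g-d)+d$ and $\gcd(g-d,d)=\gcd(g,d)$, induction then applies. Let $t$ and $t+g-d$ be in the interval $J$. If $t-d\in J$, then $x_t=x_{t-d}=x_{t-d+g}$. Otherwise $t$ is one of the first $d$ positions of $J$, so $t+g\in J$ by the length assumption, and $x_t=x_{t+g}=x_{t+g-d}$.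
\end{proof}

\begin{lemma}\label{lem:glue}
Let $K\ge1$ and let $U,R$ be intervals with periods $g,d\le K$, respectively, such that $U\cap R$ has at least $2K$ positions. Then $U\cup R$ is an interval with period $\gcd(g,d)$.
\end{lemma}

\begin{proof}
Since $U$ and $R$ intersect, $U\cup R$ is an interval. Put $f=\gcd(g,d)$. By Lemma~\ref{lem:finewilf} the interval $U\cap R$ has period $f$. Let $t,t+f\in U$. Since $U\cap R$ has at least $g$ positions, it contains positions $t'\equiv t$ and $t''\equiv t+f$ modulo $g$. As $f\mid g$, we have $t'\equiv t''\pmod f$. Hence $x_t=x_{t'}=x_{t''}=x_{t+f}$, where the outer equalities use the period $g$ of $U$ and the middle one uses the period $f$ of $U\cap R$. So $U$ has period $f$, and in the same way so does $R$. Now let $t,t+f\in U\cup R$. If they both lie in $U$ or both in $R$, then $x_t=x_{t+f}$. Otherwise one lies in $U\setminus R$ and the other in $R\setminus U$. Then one of the intervals lies to the right of $t$ and the other to the left of $t+f$, so $U\cap R$ lies strictly between $t$ and $t+f$. But there are only $f-1<2K$ positions there, a contradiction.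
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:geodesic}]
(2)$\Rightarrow$(1): A triple with $w$ nonempty gives at most $n+1$ words of length at most $n$, and a triple with $w$ empty gives at most one. If there are $\nu$ triples, then at most $\nu(n+1)\le2\nu n$ elements have length at most $n$.

(1)$\Rightarrow$(2): Let $C$ be a positive integer such that for all $n\ge1$ at most $Cn$ elements have length at most $n$. Order the words over $X$ first by length and then lexicographically, for some order on $X$, and let $L$ be the set of words that are smallest among all words representing the same element. Every element has exactly one representative in $L$, and it has minimal length. Moreover $L$ is closed under taking factors: replacing a factor by a smaller word for the same element would give a smaller word. Let $\rho(k)$ be the number of words of length $k$ in $L$. Then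
\[
\sum_{k\le n}\rho(k)\le Cn\qquad(n\ge1).
\]

\emph{Choice of $N$ and $K$.} If at least $6C$ of the numbers $k\in\{1,\dots,12C\}$ satisfied $\rho(k)\ge2C+1$, the sum for $n=12C$ would be at least $6C(2C+1)>C\cdot12C$. So more than $6C$ of these $k$ satisfy $\rho(k)\le2C$, and we may choose $N$ with
\[
6C<N\le12C,\qquad K:=\rho(N)\le2C .
\]
In particular $N\ge3K$. If $K=0$, then, $L$ being closed under factors, all words of $L$ are shorter than $12C$. Then there is no element of length at least $14C$, and (2) holds with triples in which $w$ is empty. Let $K\ge1$.

\emph{Local periods.} Let $z=x_1\cdots x_\ell\in L$ with $\ell\ge N+K$; this holds if $\ell\ge14C$. For $1\le\sigma\le\ell-N-K+1$ consider the window $[\sigma,\sigma+N+K-1]$. The $K+1$ factors of length $N$ that start at $\sigma,\dots,\sigma+K$ lie in $L$, so two of them coincide, say those starting at $i<j$. Hence the interval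
\[
R_\sigma=[\,i,\,j+N-1\,]
\]
has period $d_\sigma=j-i\le K$. It is contained in the window and has at least $N+1$ positions.

\emph{Gluing.} Put $U_\sigma=R_1\cup\dots\cup R_\sigma$. We claim that $U_\sigma$ is an interval with a period $g_\sigma\le K$. For $\sigma=1$ this is clear with $g_1=d_1$. Suppose that it holds for $\sigma$ and that $\sigma$ is not the last index. Both $R_\sigma$ and $R_{\sigma+1}$ have at least $N+1$ positions and are contained in $[\sigma,\sigma+N+K]$, which has $N+K+1$ positions. So $R_\sigma\cap R_{\sigma+1}$ has at least $2(N+1)-(N+K+1)=N-K+1\ge2K+1$ positions, where $N\ge3K$ is used. Hence $U_\sigma\cap R_{\sigma+1}$ has at least $2K$ positions, and Lemma~\ref{lem:glue} gives the claim for $\sigma+1$, with $g_{\sigma+1}=\gcd(g_\sigma,d_{\sigma+1})\le K$.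

\emph{Conclusion.} Let $\sigma=\ell-N-K+1$ be the last index and put $U=U_\sigma$. Of the two equal factors chosen for $R_1$ the first starts at a position at most $K$, so $U$ omits at most $K-1$ positions at the left end of $z$. Of those chosen for the last window, the second starts at a position at least $\sigma+1$, so it ends at a position at least $\sigma+N=\ell-K+1$, and $U$ omits at most $K-1$ positions at the right end. Since $U$ has a period of at most $K$, the factor of $z$ on $U$ is $w^nw'$ with $1\le|w|\le K$ and $w'$ a (possibly empty) proper prefix of $w$. Therefore
\[
z=u\,w^nw'\,v',\qquad |u|,|v'|\le K-1 .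
\]
With $v=w'v'$ we obtain $z=uw^nv$, where $|u|,|w|\le K\le2C$ and $|v|\le2K\le4C$. This proves the quantitative statement. There are finitely many triples $(u,w,v)$ within these bounds. Adding, for each of the finitely many words of $L$ of length less than $14C$, a triple with $w$ empty, we obtain (2).

\emph{Sandwiches.} By (2), a finitely generated monoid of linear growth is the union of the sandwiches $u\langle w\rangle v$ over the finitely many triples and of the singletons $\{uv\}=u\langle1\rangle v$, which account for $n=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW}
Fine and Wilf, Proc. AMS 16 (1965).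

\bibitem{Mi1}
Minsky, Ann. of Math. 74 (1961).

\bibitem{Mi2}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\bibitem{Pi}
Dmitri Piontkovski, \emph{Homogeneous finitely presented monoids of linear growth}, arXiv:1712.06022 (2017).

\end{thebibliography}

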